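# The Ellis group of an NIP group does not depend on the model

Throughout, $T$ is a complete first-order theory in a language $L$, and $G$ is a group definable in $T$ over $\emptyset$. Models of $T$ under discussion are small elementary submodels of a monster model $\mathfrak C$: for each model $N$ in play, $\mathfrak C$ is at least $(|N|+|L|)^+$-saturated. In particular, all types over $N$ together with finitely many further elements are realized in $\mathfrak C$. A *definable set* is a subset of $G(\mathfrak C)$ definable with parameters from $\mathfrak C$.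

For each model $N$, the discrete group $G(N)$ acts by translation on a compact space of types, and the topological dynamics of this action produces a group, the Ellis group of $G(N)$. These notes ask whether that group remembers $N$ or only $T$ and $G$. The question, for $M\preccurlyeq N$ and $T$ NIP, is taken from Atticus Stonestrom, "Some results on NIP groups and their Ellis groups", arXiv:2607.26265 (2026). We begin with a case in which every Ellis group is trivial, because the trick that settles it reappears later at the hardest point of the general proof.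

## 1. A definable invariant type leaves only a trivial Ellis group

### 1.1. Finitely satisfiable types as ultrafilters

**Definition (NIP).** A formula $\varphi(x;y)$ *shatters* $a_1,\dots,a_n$ if for every $s\in\{0,1\}^n$ there is $b_s$ with $\varphi(a_i,b_s)\iff s_i=0$ for all $i$. The theory $T$ is NIP if no formula, under any partition of its variables, shatters sets of every finite size.

For example, in a linear order $x<y$ does not shatter any two points $a_1<a_2$, since nothing satisfies $a_2<y$ without satisfying $a_1<y$. Allowing parameters in the formula changes nothing, since they can be moved into the variable $y$.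

**Definition (externally definable).** A subset of $N^m$ is *externally definable* if it has the form $\varphi(N,c)$ with $c$ in an elementary extension of $N$; we may take $c\in\mathfrak C$. Let $\mathrm{Ext}_G(N)$ be the Boolean algebra of externally definable subsets of $G(N)$.

For example, in $(\mathbb Q,<)$ the set $\{x:x<\sqrt2\}$ is externally definable but not definable.

Let $S_N=S^{\mathrm{fs}}_G(\mathfrak C,N)$ be the space of global types concentrated on $G$ and finitely satisfiable (f.s.) in $N$. If $p$ is such a type and $\varphi(N,c)=\psi(N,c')$ within $G(N)$, then $\varphi(x,c)\wedge\neg\psi(x,c')$ has no solution in $G(N)$, so it is not in $p$; likewise with the roles exchanged. So $p$ is the same thing as an ultrafilter on $\mathrm{Ext}_G(N)$, via $\varphi(x,c)\in p\iff\varphi(N,c)\cap G(N)\in p$. For a definable set $D$ and $q\in S_N$ we write $D\in q$ when $D\cap G(N)\in q$.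

The product $pq$ is the push-forward of the Morley product under multiplication: for a model $N'$ with $N\preccurlyeq N'\prec\mathfrak C$, $(pq)|_{N'}=\mathrm{tp}(ab/N')$ with $b\models q|_{N'}$ and $a\models p|_{N'b}$. In terms of ultrafilters,
$$X\in pq\iff\{g\in G(N): g^{-1}X\in q\}\in p .\tag{1}$$
Indeed, let $X=\varphi(N,c)\cap G(N)$, with $b$ and $a$ as above over a model containing $c$. Then $\varphi(x,c)\in pq$ iff $\varphi(ab,c)$ holds, iff $\varphi(xb,c)\in p$, iff $\{g\in G(N):\varphi(gb,c)\}\in p$; and $\varphi(gb,c)$ says $g^{-1}X\in q$. The same computation shows that the set in (1) is externally definable. Associativity can be read off from (1): $X\in(pq)r$ iff $\{h:h^{-1}\{g:g^{-1}X\in r\}\in q\}\in p$. Since $h^{-1}\{g:g^{-1}X\in r\}=\{g:g^{-1}h^{-1}X\in r\}$, this says $\{h:h^{-1}X\in qr\}\in p$, that is, $X\in p(qr)$.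

Four consequences will be used constantly.

1. As a flow and as a semigroup, $S_N$ depends only on the group $G(N)$ and the algebra $\mathrm{Ext}_G(N)$.
2. For fixed $q$, the map $p\mapsto pq$ is continuous, because by (1) the condition $X\in pq$ is clopen in $p$. For $g\in G(N)$, left translation $p\mapsto gp$ is a homeomorphism.
3. $G(N)$, embedded as the principal ultrafilters, is dense in $S_N$. Hence $qx=\lim g_ix$ whenever $g_i\in G(N)$ and $g_i\to q$.
4. By 3, a closed $G(N)$-invariant subset of $S_N$, or of $S_N\times S_N$ with the diagonal action, is $S_N$-invariant. So minimal left ideals of $S_N$ are exactly minimal subflows.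

The structure theory of Ellis applies to any compact Hausdorff semigroup $S$ in which $p\mapsto pq$ is continuous for each $q$. A nonempty closed subsemigroup contains an idempotent (Ellis–Numakura). Every left ideal $Sx$ contains a minimal left ideal. Minimal left ideals $\mathcal I$ are closed, and $\mathcal I=Sx$ for every $x\in\mathcal I$. If $v\in\mathcal I$ is idempotent, then $xv=x$ for all $x\in\mathcal I$, and $v\mathcal I=\{x\in\mathcal I:vx=x\}$ is a group with identity $v$.

**Definition (Ellis group, as a group).** The Ellis group of $G(N)$ is $u\mathcal I$, where $\mathcal I$ is a minimal left ideal of $S_N$ and $u\in\mathcal I$ is an idempotent. Up to isomorphism it does not depend on the choice of $\mathcal I$ and $u$.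

It also carries a topology, the $\tau$-topology, which we postpone to Section 2.

**Example.** Let $T=\mathrm{Th}(\mathbb Q,+,<)$ and let $G$ be the additive group. This theory is o-minimal, so every externally definable subset of a model $N$ is a finite union of convex sets, and such a set either contains a final segment of $N$ or is disjoint from one. Hence the sets containing a final segment form an ultrafilter $\omega\in S_N$. Clearly $g+\omega=\omega$ for all $g\in N$, so $\{\omega\}$ is a minimal left ideal and the Ellis group is trivial, for every model $N$.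

In the example there is also a global type $p$ of an element larger than all of $\mathfrak C$. It is definable over $\emptyset$ (because $\varphi(x,c)\in p$ iff $\exists y\,\forall x>y\;\varphi(x,c)$) and translation invariant, but $p\neq\omega$: if $c>N$, then the set $x<c$ belongs to $\omega$ and not to $p$. So $p$ is not in $S_N$. The special case below says that under NIP a type like $p$ always forces a fixed point in $S_N$.

### 1.2. The special case and its proof

Recall that a global type $p$ is *definable over $A$* if for each $\varphi(x,y)$ there is an $L(A)$-formula $d\varphi(y)$ with $\varphi(x,c)\in p\iff\;\models d\varphi(c)$. For a possibly infinite tuple $A$, we say $\mathrm{tp}(A/C)$ is f.s. in $N$ if each formula over $C$ true of a finite part of $A$ is true of some tuple of $N$.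

**Lemma 1.1.** Let $B=N\cup\{\text{finitely many elements of }\mathfrak C\}$, $p,q\in S_N$, $b\models q|_B$, $a\models p|_{Bb}$. Then $ab\models (pq)|_B$.

*Proof.* Let $\chi(x,c)$ be a formula over $B$. For $g\in G(N)$, $\chi(gx,c)\in q$ iff $\chi(gb,c)$ holds. By (1), $\chi(x,c)\in pq$ iff $\{g\in G(N):\chi(gb,c)\}\in p$, iff $\chi(xb,c)\in p$, iff $\chi(ab,c)$ holds. $\square$

**Lemma 1.2.** (F1) If $\mathrm{tp}(A_1/NB)$ and $\mathrm{tp}(A_2/NBA_1)$ are f.s. in $N$, so is $\mathrm{tp}(A_1A_2/NB)$.

(F2) Let $p$ be a global type definable over $N$. If $\varepsilon\models p|_N$ and $\mathrm{tp}(P/N\varepsilon)$ is f.s. in $N$, then $\varepsilon\models p|_{NP}$.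

*Proof.* (F1) Let $\chi(A_1,A_2)$ hold, with $\chi$ over $NB$. Finite satisfiability of $A_2$ over $NBA_1$ gives $n_2\in N$ with $\chi(A_1,n_2)$, and then that of $A_1$ over $NB$ gives $n_1\in N$ with $\chi(n_1,n_2)$.

(F2) Otherwise there are an $L(N)$-formula $\chi$ and a tuple $a$ from $P$ such that $\chi(\varepsilon,a)$ holds and $\chi(x,a)\notin p$. The second condition is an $L(N)$-condition on $a$, namely $\neg d\chi(a)$. So some $a_0\in N$ satisfies $\chi(\varepsilon,a_0)\wedge\neg d\chi(a_0)$, which contradicts $\varepsilon\models p|_N$. $\square$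

**Proposition 1.3 (special case).** Let $T$ be NIP and let $p$ be a global type on $G$, definable over $\emptyset$ and invariant under left translation by $G(\mathfrak C)$. Then for every model $N$ some minimal left ideal of $S_N$ is a single point. So all Ellis groups $G(N)$, $N\models T$, are trivial.

*Proof.* **Step 1: find a minimal left ideal that looks like $p$ over $N$.** Let $E$ be the set of $t\in S_N$ such that $D\in t\iff D\in p$ for all $N$-definable $D$. It is nonempty, because the sets $D(N)$ with $D\in p$ over $N$ are nonempty and closed under intersection, hence extend to an ultrafilter on $\mathrm{Ext}_G(N)$. It is a left ideal: if $q\in S_N$, $t\in E$ and $D$ is $N$-definable, then $g^{-1}D\in t\iff g^{-1}D\in p\iff D\in p$ for $g\in G(N)$, so the set $\{g\in G(N):g^{-1}D\in t\}$ is $G(N)$ or $\emptyset$, and (1) gives $D\in qt\iff D\in p$. So $E$ contains a minimal left ideal $\mathcal J$. Let $t\in\mathcal J$ be idempotent; then $xt=x$ for all $x\in\mathcal J$.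

**Step 2: two points of $\mathcal J$ would give the independence property.** Suppose $x_0\ne x_1$ in $\mathcal J$, say $\varphi(x,c)\in x_0$ and $\varphi(x,c)\notin x_1$. Fix $n$ and $s\in\{0,1\}^n$. Choose $\varepsilon_i\models t|_{Nc\varepsilon_{<i}}$ for $i=1,\dots,n$. Then, for $i=n,n-1,\dots,1$, choose $e_i\models x_{s_i}|_{Nc\varepsilon_1\cdots\varepsilon_n e_{>i}}$. Put $X_i=e_i\varepsilon_i$.

On one hand, Lemma 1.1 with $B=Nc$ gives $X_i\models x_{s_i}t|_{Nc}=x_{s_i}|_{Nc}$. So $\varphi(X_i,c)\iff s_i=0$.

On the other hand, by repeated use of (F1) along the order of construction, the tuple $(\varepsilon_{i+1},\dots,\varepsilon_n,e_n,\dots,e_i)$ is f.s. in $N$ over $N\varepsilon_i$. As $\varepsilon_i\models t|_N=p|_N$, (F2) says that $\varepsilon_i$ realizes $p$ over $C_i=N\varepsilon_{>i}e_{\ge i}$. For $D$ over $C_i$,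
$$X_i\in D\iff\varepsilon_i\in e_i^{-1}D\iff e_i^{-1}D\in p\iff D\in p,$$
the last step by invariance. So $X_i\models p|_{C_i}$, and in particular $X_i\models p|_{NX_{i+1}\cdots X_n}$. Therefore $\chi(X_1,\dots,X_n)$ holds iff $\chi(x,X_2,\dots,X_n)\in p$, which is a formula in $X_2,\dots,X_n$ given by the definition of $p$. Iterating, the truth value of $\chi(X_1,\dots,X_n)$ is determined by $\chi$ and $p$, and does not depend on $s$.

Apply this to $\Psi_s(x_1,\dots,x_n)=\exists y\,\bigl(\bigwedge_{s_i=0}\varphi(x_i,y)\wedge\bigwedge_{s_i=1}\neg\varphi(x_i,y)\bigr)$. The tuple built for $s$ satisfies $\Psi_s$, with $y=c$. All these tuples have the same type over $N$, so a single one of them satisfies all $\Psi_s$. Then $\varphi$ shatters an $n$-element set, for every $n$, contradicting NIP. So $\mathcal J$ is a single point. $\square$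

Two features of this proof deserve attention. The types $x_0,x_1$ are told apart by an external parameter $c$, while the tuple $(X_i)$ is controlled only over $N$. The trick is to write each realization as a product $e\varepsilon$ in which $\varepsilon$ can be read in two ways: over $c$ through the finitely satisfiable type $t$, over $N$ and the later elements through the definable type $p$.

### 1.3. What changes without an invariant type

In general there is no invariant type, and two things change. First, the Ellis groups need not be trivial, so we must produce a map between the group for $N$ and the group for $M$, and understand topologies. Second, the equivalence $e^{-1}D\in p\iff D\in p$ fails. What will remain is an idempotent $u$, and the set $\{e: e^{-1}D\in p\}$ will no longer be all or nothing. We shall have to know how these sets sit inside the points of the flow.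

There is another case in which the question is settled by quotation. Let $G^{00}_M$ be the smallest subgroup of $G(\mathfrak C)$ of bounded index that is type-definable over $M$, and give $G/G^{00}_M$ the logic topology. By Shelah, $G^{00}_M=G^{00}_N$ for all models when $T$ is NIP. By Chernikov and Simon, if moreover $G$ is definably amenable (there is a left-invariant finitely additive probability measure on the definable sets), then the Ellis group of $G(M)$ is isomorphic to $G/G^{00}_M$. Hence Ellis groups for different models agree. That argument compares both Ellis groups with a third object. Without definable amenability the theorem quoted does not supply one, and we compare the two flows directly.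

## 2. The circle over $\mathbb R$, and the $\tau$-topology as a closed relation

**Definition ($\tau$-topology).** Let $S=S_N$, $\mathcal I$ a minimal left ideal, $u\in\mathcal I$ idempotent, $K=u\mathcal I$. For $A\subseteq K$ let $u\circ A$ be the set of all limits $\lim g_ia_i$ with $g_i\in G(N)$, $g_i\to u$, $a_i\in A$. The $\tau$-closure of $A$ is $\mathrm{cl}_\tau(A)=K\cap(u\circ A)$.

With this topology $K$ is a $T_1$ quasicompact semitopological group (multiplication is continuous in each variable separately). Its isomorphism type as a semitopological group is independent of $\mathcal I$ and $u$. From now on this is what *Ellis group* means.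

The definition is awkward to carry from one flow to another. Here is an equivalent form that uses only closed invariant subsets of $\mathcal I^2$. For $k\in K$ put $\Gamma_k=\{(x,xk):x\in\mathcal I\}$, and let $T_A$ be the closure of $\bigcup_{a\in A}\Gamma_a$ in $\mathcal I^2$. Right multiplication by $k$ is a continuous $G(N)$-equivariant map on $\mathcal I$, so $T_A$ is closed and $G(N)$-invariant, hence $S$-invariant.

**Lemma 2.1.** For $A\subseteq K$ and $k\in K$: $k\in\mathrm{cl}_\tau(A)\iff\Gamma_k\subseteq T_A\iff\Gamma_k\cap T_A\neq\emptyset\iff(u,k)\in T_A$.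

*Proof.* **Step 1: the last three conditions agree.** If $\Gamma_k\subseteq T_A$, then they meet. If $(x,xk)\in T_A$ for some $x$, choose $q\in S$ with $qx=u$; then $q(x,xk)=(u,uk)=(u,k)\in T_A$. If $(u,k)\in T_A$, then for every $x\in\mathcal I$ we have $x(u,k)=(xu,xk)=(x,xk)\in T_A$, so $\Gamma_k\subseteq T_A$.

**Step 2: $k\in\mathrm{cl}_\tau(A)$ implies $(u,k)\in T_A$.** Let $g_i\to u$, $a_i\in A$, $g_ia_i\to k$. Then $(g_iu,(g_iu)a_i)=(g_iu,g_ia_i)$ lies in $\Gamma_{a_i}\subseteq T_A$ and converges to $(uu,k)=(u,k)$.

**Step 3: $(u,k)\in T_A$ implies $k\in\mathrm{cl}_\tau(A)$.** First, $T_A$ is the closure of $\{(gu,ga):g\in G(N),a\in A\}$: for $x\in\mathcal I$ and $g_i\to x$ we have $g_iu\to xu=x$ and $g_ia\to xa$. Let $V\ni u$ and $V'\ni k$ be open in $S$. Choose $g\in G(N)$ and $a\in A$ with $gu\in V$, $ga\in V'$. When $h\in G(N)$ tends to $u$, $gh\to gu$ and $ha\to ua=a$, so $gha\to ga$. So some $h$ has $gh\in V$ and $(gh)a\in V'$. The elements $gh$ and $a$, indexed by pairs $(V,V')$, form nets with $gh\to u$ and $(gh)a\to k$. So $k\in u\circ A$, and $k\in K$. $\square$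

**Example (the circle).** Let $T=\mathrm{Th}(\mathbb R,+,<,0,1)$, let $G=[0,1)$ with addition modulo $1$, and let $M=\mathbb R$. By o-minimality, externally definable subsets of $G(M)$ are finite unions of convex subsets of $[0,1)\subseteq\mathbb R$, that is, of intervals with real endpoints. So $S_M$ consists of the points $a$ of the circle and, for each $a$, the two one-sided types $a^+$ and $a^-$, containing all short intervals to the right, respectively to the left, of $a$ (on the circle). By (1), for signs $s,t$,
$$a^s b^t=(a+b)^s,\qquad a\cdot b^t=(a+b)^t,\qquad a^s\cdot b=(a+b)^s .$$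
For the first: $X\in a^sb^t$ iff $X\in(g+b)^t$ for all $g$ close to $a$ on the side $s$; if $X$ contains a short interval on the side $s$ of $a+b$, then $g+b$ is interior to $X$ for those $g$. The other two are similar. Hence $\mathcal I=\{a^s\}$ is the unique minimal left ideal, its idempotents are $0^+$ and $0^-$, and for $u=0^+$ we get $u\mathcal I=\{b^+\}$, which is the group $\mathbb R/\mathbb Z$.

The topology induced on $\{b^+\}$ from $S_M$ is not the circle topology, since $b^+$ has neighborhoods that contain only points $b'^+$ with $b'\in[b,b+\delta)$. The $\tau$-topology is the circle topology. Let $A=\{a^+:a\in A_0\}$. If $(0^+,b^+)\in T_A$, then there are nets with $c_i^{s_i}\to0^+$ and $(c_i+a_i)^{s_i}\to b^+$, $a_i\in A_0$, so $c_i\to0$ and $a_i\to b$ in the circle. Conversely, if $a_i\to b$ with $a_i\in A_0$, choose $c_i\to 0$ positive and larger than the distance from $a_i$ to $b$; then $c_i^+\to0^+$ and $c_i+a_i$ tends to $b$ strictly from the right, so $(c_i+a_i)^+\to b^+$. By Lemma 2.1, $b^+\in\mathrm{cl}_\tau(A)$ iff $b$ is in the usual closure of $A_0$.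

We can now state what will be proved. The hypothesis $M\preccurlyeq N$ of the question is not needed.

**Theorem A.** Let $T$ be complete NIP and $G$ an $\emptyset$-definable group. For all $M_1,M_2\models T$ the Ellis groups of $G(M_1)$ and $G(M_2)$ are isomorphic as semitopological groups with the $\tau$-topology. In particular this holds for $M\preccurlyeq N$.

**Theorem B.** For $T$ NIP and every $M\models T$ (no countability assumption), the $\tau$-topology on the Ellis group of $G(M)$ is Hausdorff. Hence the Ellis group is a compact Hausdorff topological group, depending only on $T$ and $G$.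

**Proposition C.** NIP cannot be dropped: there is a countable theory with a definable group and models $M\preccurlyeq N$ whose Ellis groups have different cardinalities.

## 3. Enlarging the language so that all types over $M$ are definable

In Section 1 the type $p$ was definable, and that is what made the double reading of $\varepsilon$ possible. In general an idempotent of $S_M$ need not be definable over $M$. Since the Ellis group sees only $G(M)$ and $\mathrm{Ext}_G(M)$, we may enlarge the language without changing it.

Let $M^{ext}$ be the expansion of $M$ by predicates for all externally definable subsets of all $M^n$, with language $L^{ext}\supseteq L$. We use a theorem of Shelah ("Dependent first order theories, continued", Israel J. Math. 2009): if $M$ is NIP, then $M^{ext}$ has quantifier elimination, in the sense that every $M^{ext}$-definable set is externally definable in $M$, and $\mathrm{Th}(M^{ext})$ is NIP. For example, $(\mathbb Q,<)^{ext}$ has a predicate for every cut of $\mathbb Q$.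

**Lemma 3.1.** Let $T$ be NIP, $M\models T$, $N^*\succcurlyeq M^{ext}$ and $N=N^*|_L$. Then $N$ and $N^*$ have the same externally definable sets. So $N$ (in $T$) and $N^*$ (in $\mathrm{Th}(M^{ext})$) have the same Ellis group.

*Proof.* Let $\mathfrak M\succ N^*$ be a sufficiently saturated $L^{ext}$-structure.

**Step 1: externally definable in $N$ implies externally definable in $N^*$.** Let $X=\varphi(N,c)$ with $\varphi\in L$ and $c$ in an $L$-elementary extension of $N$. The $L$-reduct of $\mathfrak M$ realizes $\mathrm{tp}_L(c/N)$, say by $c'$, and $X=\varphi(N,c')$.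

**Step 2: the converse.** Let $X=\varphi^*(N,d)$ with $\varphi^*\in L^{ext}$ and $d\in\mathfrak M$. By quantifier elimination we may take $\varphi^*(x,y)$ to be a predicate $R(x,y)$. Write $z=(x,y)$ and $R(M)=\psi(M,c)$ with $\psi(z,v)\in L$ and $c$ in an $L$-elementary extension of $M$. For each $k$,
$$M^{ext}\models\forall z_1\cdots z_k\,\exists v\bigwedge_{i\le k}\bigl(R(z_i)\leftrightarrow\psi(z_i,v)\bigr).$$
Indeed, for given $z_1,\dots,z_k\in M$ the resulting sign pattern of $\psi(z_i,v)$ is realized by $v=c$ in the extension, hence by some $v\in M$. So $\mathfrak M$ satisfies the same sentences. By compactness there is $c'$ in an $L$-elementary extension of $\mathfrak M|_L$ with $R(\mathfrak M)=\psi(\mathfrak M,c')$. Then $X=R(N,d)=\psi(N,d,c')$ is externally definable in $N$.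

The last assertion holds because the Ellis group depends only on $G(N)$ and $\mathrm{Ext}_G(N)$. $\square$

**Corollary 3.2.** If $T$ is NIP and $M\models T$, then all types over $M^{ext}$ are definable.

*Proof.* Let $p$ be a type over $M^{ext}$, $a\models p$, $\varphi^*(x,y)\in L^{ext}$. The set $\{b\in M:\varphi^*(x,b)\in p\}=\varphi^*(a,M)$ is externally definable in $M^{ext}$, hence by Lemma 3.1 with $N^*=M^{ext}$ externally definable in $M$, hence named by a predicate of $L^{ext}$. $\square$

**Theorem 3.3.** Let $T$ be NIP, $M\models T$ such that all types over $M$ are definable, and $N\succcurlyeq M$. Then the Ellis groups of $G(N)$ and $G(M)$ are isomorphic as semitopological groups.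

*Theorem 3.3 implies Theorem A.* Let $M_1,M_2\models T$. By the Keisler–Shelah theorem, elementarily equivalent structures have isomorphic ultrapowers with respect to a common ultrafilter: choose $I,U$ with $M_1^I/U\cong M_2^I/U$. Put $N_i^*=(M_i^{ext})^I/U\succcurlyeq M_i^{ext}$; its $L$-reduct is $M_i^I/U$. By Lemma 3.1, $G(M_i)$ has the same Ellis group as $G(M_i^{ext})$, and $G(M_i^I/U)$ has the same as $G(N_i^*)$. By Corollary 3.2 we may apply Theorem 3.3 in the NIP theory $\mathrm{Th}(M_i^{ext})$ to $M_i^{ext}\preccurlyeq N_i^*$. So $G(M_i)$ and $G(M_i^I/U)$ have isomorphic Ellis groups, for $i=1,2$, and $M_1^I/U\cong M_2^I/U$. $\square$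

Note that the model $N$ in Theorem 3.3 need not have all its types definable. We could not arrange this for $M$ and $N$ at once while keeping $M\preccurlyeq N$ by simply passing to $M^{ext}$ and $N^{ext}$, because these are structures in different languages.

From here to the end of Section 7 we assume that $T$ is NIP, all types over $M$ are definable, $N\succcurlyeq M$, and $\mathfrak C\succ N$ is $(|N|+|L|)^+$-saturated.

## 4. The operators $d_p$, and a set in $\mathfrak B$ that decides finitely many $d_uD_j$

### 4.1. Calculus

Since all types over $M$ are definable, every externally definable subset of $G(M)$ is the trace of an $M$-definable set. So $S_M$ is the space $S_G(M)$ of complete types over $M$ on $G$. For $p\in S_M$ let $p^h$ be its global $M$-definable extension, given by the same defining scheme. For definable $D$ put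
$$d_pD=\{a\in G(\mathfrak C):a^{-1}D\in p^h\}.$$

**Example.** On the circle over $\mathbb R$, let $u=0^+$. Then $u^h$ is the type of a positive element smaller than every positive element of $\mathfrak C$ (note that it is not the finitely satisfiable extension). For an arc $D=(\alpha,\beta)$ with endpoints in $\mathfrak C$, $a\in d_uD$ iff $a+u^h$ lies in $D$, so $d_uD=[\alpha,\beta)$.

**Lemma 4.1.** Let $p,q\in S_M$.

(i) $d_p$ is an endomorphism of the Boolean algebra of definable sets, in particular monotone. For each $\psi(x,y)$ there is an $L(M)$-formula $\theta$ with $d_p\psi(G,c)=\theta(G,c)$ for all $c\in\mathfrak C$. So if $D$ is definable over $B\supseteq M$, so is $d_pD$.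

(ii) $d_p(gD)=g\,d_pD$ for $g\in G(\mathfrak C)$.

(iii) For $M$-definable $D$: $D\in pq\iff d_qD\in p$.

(iv) $d_{pq}=d_pd_q$.

*Proof.* (i) The first claim holds because $p^h$ is a complete type, so membership commutes with Boolean operations. For the second, $\theta(z,y)$ is the definition in $p$ of the formula $\psi(z\cdot x,y)$.

(ii) $a^{-1}gD\in p^h$ iff $g^{-1}a\in d_pD$ iff $a\in g\,d_pD$.

(iii) This is (1): $\{g\in G(M):g^{-1}D\in q\}$ is the trace on $G(M)$ of $d_qD$.

(iv) Let $D$ be over $M$ and $a\in G(M)$. Then $a\in d_{pq}D$ iff $a^{-1}D\in pq$, iff $d_q(a^{-1}D)=a^{-1}d_qD\in p$, iff $a\in d_pd_qD$. For $D=\psi(G,c)$, both $a\in d_{pq}D$ and $a\in d_pd_qD$ are given by $L(M)$-formulas in $(a,c)$, by (i). They agree for $a,c\in M$, so they agree in $\mathfrak C$. $\square$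

Fix a minimal left ideal $\mathcal I\subseteq S_M$, an idempotent $u\in\mathcal I$, and $K_M=u\mathcal I$. For $k\in K_M$ we have $uk=k=ku$, so by (iv)
$$d_ud_u=d_u,\qquad d_kd_u=d_k=d_ud_k .\tag{2}$$
Let $\mathfrak B=\{Q:Q\ M\text{-definable},\ d_uQ=Q\}$. It is a Boolean algebra and, by (2), contains $d_uD$ for all $M$-definable $D$. If $\emptyset\ne Q\in\mathfrak B$, pick $a\in Q(M)=(d_uQ)(M)$. Then $a^{-1}Q\in u$, so $Q\in au$. Thus
$$\text{every nonempty } Q\in\mathfrak B \text{ belongs to some element of } \mathcal I.\tag{3}$$

### 4.2. Where NIP enters first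

For $M$-definable $D$, the set $d_uD$ itself lies in $\mathfrak B$. For $D$ with parameters outside $M$ it need not. The next lemma says that $d_uD$ is nevertheless constant on some member of $\mathfrak B$. On the circle, with $d_uD=[\alpha,\beta)$: take an arc $[a,b)$ with real endpoints $a<b$ whose closure avoids the standard parts of $\alpha$ and $\beta$. It lies inside or outside $[\alpha,\beta)$.

We use the Sauer–Shelah lemma in this form: if $\theta(x;y)$ is NIP there are $C,d$ such that any $m\ge1$ instances $\theta(x;b_1),\dots,\theta(x;b_m)$ generate an algebra with at most $Cm^d$ nonempty atoms.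

**Lemma 4.2.** Let $D_j=\psi_j(G,c_j)$ with $c_j\in\mathfrak C$, $j\le n$. There is a nonempty $Q\in\mathfrak B$ such that for each $j$: $Q\subseteq d_uD_j$ or $Q\cap d_uD_j=\emptyset$.

*Proof.* Let $\theta_j\in L(M)$ with $d_u\psi_j(G,c)=\theta_j(G,c)$ for all $c$. Say that a set *splits* $Q$ if it meets both $Q$ and has a point of $Q$ outside it. Suppose that every nonempty $Q\in\mathfrak B$ is split by some $\theta_j(G,c_j)$.

We claim that for each $m$ there are $b^i_j\in M$ ($i\le m$, $j\le n$) such that the algebra generated by the sets $\theta_j(G,b^i_j)$ has at least $2^m$ atoms. For $m=0$ this is trivial. Given stage $m$, let $Q_1,\dots,Q_r$ be the atoms. The generators are $d_u\psi_j(G,b^i_j)$ with $b^i_j\in M$, so they lie in $\mathfrak B$, and so do the $Q_s$. The statement "each $Q_s$ is split by one of $\theta_1(G,y_1),\dots,\theta_n(G,y_n)$" is an $L(M)$-formula in $(y_j)_j$, true of $(c_j)_j$ in $\mathfrak C$. Hence it is true of some tuple $(b^{m+1}_j)_j$ in $M$. Adding the sets $\theta_j(G,b^{m+1}_j)$ splits every atom, so the number of atoms at least doubles.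

An atom of the whole algebra is determined by one atom for each $j$. By Sauer–Shelah there are at most $\prod_jC_jm^{d_j}$ atoms, which is polynomial in $m$. This contradicts $2^m$ for large $m$. $\square$

## 5. A surjective homomorphism $K_N\to K_M$

### 5.1. Restriction is not a homomorphism

The first thing to try is restriction $S_N\to S_M$, $q\mapsto q|_M$, followed by right multiplication by $u$ to land in $\mathcal I$. Define
$$f:S_N\to\mathcal I,\qquad f(q)=(q|_M)u .$$
By Lemma 4.1, for $M$-definable $D$, $k\in K_M$ and $g\in G(N)$ (using $f(q)k=(q|_M)uk=(q|_M)k$ and $gq\ni d_uD\iff q\ni g^{-1}d_uD=d_u(g^{-1}D)$):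
$$D\in f(q)\iff d_uD\in q,\qquad D\in f(q)k\iff d_kD\in q,\tag{4}$$
$$D\in f(gq)\iff d_u(g^{-1}D)\in q,\qquad D\in f(gq)k\iff d_k(g^{-1}D)\in q.\tag{5}$$
By (4), $f$ is continuous. Since $(gq)|_M=g(q|_M)$ for $g\in G(M)$, it is $G(M)$-equivariant. As $\mathcal I$ is a minimal subflow,
$$f(P)=\mathcal I\quad\text{for every nonempty closed }G(M)\text{-invariant }P\subseteq S_N.\tag{6}$$

However, $f$ is not a homomorphism. On the circle, with $M=\mathbb R$, $u=0^+$, let $N\succ\mathbb R$ contain a positive infinitesimal $\varepsilon$, and regard $\varepsilon,-\varepsilon\in G(N)$ as points of $S_N$. Then $f(\varepsilon)=0^+0^+=0^+$ and $f(-\varepsilon)=0^-0^+=0^-$. So $f(-\varepsilon)f(\varepsilon)=0^-0^+=0^-$, while $f((-\varepsilon)\varepsilon)=f(0)=0^+$.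

Let us locate the difficulty. Let $\mathcal J\subseteq S_N$ be a minimal left ideal, $w\in\mathcal J$ idempotent, $K_N=w\mathcal J$. For $l\in K_N$ we want $k\in K_M$ with $f(xl)=f(x)k$ for all $x\in\mathcal J$. By a compactness argument in $\mathcal I^2$ one gets such an equality at one point $x$, hence along its $G(M)$-orbit. But $\mathcal J$ is swept out by $G(N)$, and $f$ is not equivariant under $G(N)$. In the circle, let $x$ be the type just to the right of $0$ in $N$ and $y$ the type just to the right of $2\varepsilon$ in $N$. Then $f(x)=f(y)=0^+$, so $f(y)=f(x)u$. Translating by $g=-\varepsilon$ gives $f(gx)=0^-$ and $f(gy)=0^+$. The relation $f(y)=f(x)u$ is not carried along by $G(N)$.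

The remedy is visible in the same example: translate $(x,y)$ by the reals $1/i$ and let $i\to\infty$. A convex subset of $G(N)$ either contains all noninfinitesimal elements of $(0,\delta)$ for some real $\delta>0$, or is disjoint from them for some such $\delta$. So both coordinates converge to the same point $q$, lying above all infinitesimals and below all positive reals. The limit pair $(q,q)$ does satisfy $f(gq)=f(gq)u$ for all $g\in G(N)$. So inside the closed $G(M)$-invariant set of pairs where the relation holds, there is a good pair at which it holds after every translation. The next lemma finds such a pair in general.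

### 5.2. A pair at which the relation survives all translations

**Lemma 5.1.** Let $k\in K_M$, and let $\mathcal P\subseteq\mathcal J\times\mathcal J$ be nonempty, closed and $G(M)$-invariant, with $f(x')=f(x)k$ for all $(x,x')\in\mathcal P$. Then there is $(x,x')\in\mathcal P$ with $f(qx')=f(qx)k$ for all $q\in S_N$.

*Proof.* **Step 1: reduce to finitely many obstructions.** The maps $q\mapsto f(qx')$ and $q\mapsto f(qx)k$ are continuous and $G(N)$ is dense, so it suffices to treat $q=g\in G(N)$. Suppose no pair works. Then for every $(x,x')\in\mathcal P$ there are $g\in G(N)$ and an $M$-definable $D$ (replace it by its complement if necessary) with $D\in f(gx')$ and $D\notin f(gx)k$. By (5) this reads $d_u(g^{-1}D)\in x'$ and $d_k(g^{-1}D)\notin x$, a clopen condition on $(x,x')$. By compactness there are finitely many $D_j'=g_j^{-1}D_j$, $j\le n$, such that every $(x,x')\in\mathcal P$ has some $j$ with $d_uD'_j\in x'$ and $d_kD_j'\notin x$.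

**Step 2: choose a pair on which all obstructions are decided.** Let $Q\in\mathfrak B$ be the set from Lemma 4.2 for $D'_1,\dots,D'_n$. The projection of $\mathcal P$ to the second coordinate is nonempty, closed and $G(M)$-invariant, so by (6) its image under $f$ is $\mathcal I$. By (3) there is $(x,x')\in\mathcal P$ with $Q\in f(x')$, and by (4) $Q=d_uQ\in x'$.

**Step 3: contradiction.** Choose $j$ with $d_uD_j'\in x'$ and $d_kD'_j\notin x$. Then $Q\cap d_uD'_j\in x'$ is nonempty, so $Q\subseteq d_uD'_j$ by the choice of $Q$. By monotonicity and (2), $d_kQ\subseteq d_kd_uD'_j=d_kD_j'$. But $Q\in f(x')=f(x)k$, so $d_kQ\in x$ by (4). Hence $d_kD'_j\in x$, a contradiction. $\square$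

### 5.3. The homomorphism

**Proposition 5.2.** For each $l\in K_N$ there is a unique $c(l)\in K_M$ with $f(xl)=f(x)c(l)$ for all $x\in\mathcal J$. The map $c:K_N\to K_M$ is a surjective homomorphism.

*Proof.* **Step 1: cancellation, hence uniqueness.** If $y\in\mathcal I$ and $yk=yk'$ with $k,k'\in K_M$, multiply on the left by $u$: $(uy)k=(uy)k'$ with $uy\in K_M$, so $k=k'$. Apply this with $y=f(x)$.

**Step 2: existence.** The set $\{(f(x),f(xl)):x\in\mathcal J\}$ is the continuous image of a compact space, and it is $G(M)$-invariant. So it is closed and $S_M$-invariant in $\mathcal I^2$. Applying $u$ to one of its points we find $x\in\mathcal J$ with $f(x)=k_1$, $f(xl)=k_2$, both in $u\mathcal I=K_M$. Put $k=k_1^{-1}k_2$. Then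
$$\mathcal P=\{(x,xl):x\in\mathcal J,\ f(xl)=f(x)k\}$$
is nonempty, closed and $G(M)$-invariant. Lemma 5.1 gives $x\in\mathcal J$ with $f(qxl)=f(qx)k$ for all $q\in S_N$. As $S_Nx=\mathcal J$, this says $f(yl)=f(y)k$ for all $y\in\mathcal J$, and $c(l)=k$ works.

**Step 3: homomorphism.** For $x\in\mathcal J$ also $xl\in\mathcal J$, so $f(xll')=f(xl)c(l')=f(x)c(l)c(l')$. By uniqueness $c(ll')=c(l)c(l')$.

**Step 4: surjectivity.** Let $k\in K_M$. By (6), $f(\mathcal J)=\mathcal I$, so there are $x,x'\in\mathcal J$ with $f(x)=u$ and $f(x')=k=uk$. Hence $\{(x,x')\in\mathcal J^2:f(x')=f(x)k\}$ is nonempty; it is closed and $G(M)$-invariant. Take $(x,x')$ in it from Lemma 5.1 and put $q=w$: the elements $l_1=wx$ and $l_2=wx'$ lie in $K_N$, and $f(l_2)=f(l_1)k$. As $l_i=wl_i$, we have $f(l_i)=f(w)c(l_i)$. So $f(w)c(l_2)=f(w)c(l_1)k$, and Step 1 gives $c(l_2)=c(l_1)k$, that is, $c(l_1^{-1}l_2)=k$. $\square$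

## 6. The kernel is trivial

### 6.1. A choice of $\mathcal J$ with a right identity that looks like $u^h$

The isomorphism type of $K_N$ does not depend on $\mathcal J$ and $w$, so we may choose them. As in Section 1, let
$$E=\{t\in S_N: D\in t\iff D\in u^h\text{ for all }N\text{-definable }D\}.$$
It is closed, and nonempty because the sets $D(N)$ with $D\in u^h$ over $N$ have the finite intersection property. It is a subsemigroup. Let $t,t'\in E$ and $D$ be $N$-definable. For $g\in G(N)$ the set $g^{-1}D$ is $N$-definable, so $g^{-1}D\in t'\iff g^{-1}D\in u^h\iff g\in d_uD$. Hence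
$$D\in tt'\iff d_uD\in t\iff d_uD\in u^h\iff 1\in d_ud_uD=d_uD\iff D\in u^h .$$
(In the second equivalence, $d_uD$ is $N$-definable.) So $E$ contains an idempotent $t$. Choose a minimal left ideal $\mathcal J\subseteq S_Nt$. Then $xt=x$ for all $x\in\mathcal J$. Choose $w\in\mathcal J$ idempotent, $K_N=w\mathcal J$, and apply Section 5 to these.

**Proposition 6.1.** The homomorphism $c$ is injective.

Let $r\in\ker c$, so that $f(xr)=f(x)c(r)=f(x)u=f(x)$ for all $x\in\mathcal J$. We must show $r=w$. In Section 1 the two points were indistinguishable over $N$ after multiplication by $\varepsilon$, because $d_pD$ was all or nothing. The replacement is that $w$ and $r$ agree on all sets of the form $d_uD$, with $D$ over $\mathfrak C$.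

### 6.2. Agreement on the sets $d_uD$

**Step 1: for every definable $D$ (over $\mathfrak C$) and $x\in\mathcal J$, $d_uD\in x\iff d_uD\in xr$.** Otherwise, replacing $D$ by its complement if needed, the set $W=\{x\in\mathcal J:d_uD\in x,\ d_uD\notin xr\}$ is nonempty. It is open in $\mathcal J$. Since every $G(N)$-orbit in $\mathcal J$ is dense, $\mathcal J=\bigcup_{g\in G(N)}gW$, and by compactness $\mathcal J=\bigcup_{j\le n}g_jW$. By Lemma 4.1(ii),
$$x\in g_jW\iff d_u(g_jD)\in x\ \text{ and }\ d_u(g_jD)\notin xr .$$
Take $Q$ from Lemma 4.2 for $g_1D,\dots,g_nD$. By (3) and (6) there is $x\in\mathcal J$ with $Q\in f(x)=f(xr)$. By (4), $Q=d_uQ\in x$ and $Q\in xr$. Choose $j$ with $x\in g_jW$. Then $Q\cap d_u(g_jD)\in x$ and $Q\setminus d_u(g_jD)\in xr$, so both sets are nonempty, contradicting the choice of $Q$.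

With $x=w$ and $wr=r$ we obtain, for all definable $D$,
$$d_uD\in w\iff d_uD\in r .\tag{7}$$

### 6.3. The double chain

**Step 2: $r=w$.** Suppose not. Then there are $\varphi(x,y)\in L$ and $c\in\mathfrak C$ with $\varphi(x,c)\in w$ and $\varphi(x,c)\notin r$. (This tuple $c$ has nothing to do with the map $c$, which does not occur in this step.) Besides (F1) and (F2), the latter applied to $u^h$, we need one more fact.

(F3) If $A^0\equiv_NA^1$ and $\mathrm{tp}(\bar e/NA^0A^1)$ is f.s. in $N$, then $A^0\bar e\equiv_NA^1\bar e$. Indeed, if $\chi(A^0,\bar e)\wedge\neg\chi(A^1,\bar e)$ held for an $L(N)$-formula $\chi$, the same would hold for some $\bar e_0\in N$ in place of $\bar e$, contradicting $A^0\equiv_NA^1$.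

Fix $n$. Choose $\varepsilon_i\models t|_{Nc\varepsilon_{<i}}$ for $i=1,\dots,n$, and write $\bar\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)$. Then for $i=n,n-1,\dots,1$ choose
$$e_i^0\models w|_{Nc\bar\varepsilon e^{0,1}_{>i}},\qquad e_i^1\models r|_{Nc\bar\varepsilon e^{0,1}_{>i}e_i^0},$$
where $e^{0,1}_{>i}$ stands for all $e^0_j,e^1_j$ with $j>i$. Put $X_i^s=e_i^s\varepsilon_i$ for $s\in\{0,1\}$.

**Step 2a: over $c$, the superscript is visible.** By Lemma 1.1, $X_i^0\models wt|_{Nc}=w|_{Nc}$ and $X_i^1\models rt|_{Nc}=r|_{Nc}$, because $w,r\in\mathcal J$. So $\varphi(X_i^0,c)$ and $\neg\varphi(X_i^1,c)$ hold for all $i$.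

**Step 2b: over $N$, it is not.** We claim that $\mathrm{tp}(X_1^{s_1},\dots,X_n^{s_n}/N)$ does not depend on $s\in\{0,1\}^n$. It suffices to change one coordinate $i$. Let $P=(\varepsilon_j,e_j^0,e_j^1)_{j>i}$. For $j\le i$, the tuple $(\varepsilon_{j+1},\dots,\varepsilon_n,e_n^{0,1},\dots,e_i^{0,1})$ was constructed after $\varepsilon_j$, each new element having over $N\varepsilon_j$ and its predecessors a type f.s. in $N$. So by (F1) the whole tuple is f.s. in $N$ over $N\varepsilon_j$. As $\varepsilon_j\models t|_N=u^h|_N$, (F2) gives
$$\varepsilon_j\models u^h|_{N\varepsilon_{j+1}\cdots\varepsilon_ne_n^{0,1}\cdots e_i^{0,1}}\qquad(j\le i).\tag{8}$$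

*First, $X_i^0\equiv_{NP}X_i^1$.* Let $D$ be $NP$-definable. The parameters of $(e_i^0)^{-1}D$ are covered by (8) with $j=i$, so
$$X_i^0=e_i^0\varepsilon_i\in D\iff\varepsilon_i\in(e_i^0)^{-1}D\iff(e_i^0)^{-1}D\in u^h\iff e_i^0\in d_uD\iff d_uD\in w .$$
The last equivalence holds because $d_uD$ is $NP$-definable and $e_i^0\models w|_{NP}$. In the same way, $X_i^1\in D\iff d_uD\in r$. By (7) these agree.

*Second, $(X_i^0,P,\varepsilon_{<i})\equiv_N(X_i^1,P,\varepsilon_{<i})$.* Let $\chi$ be an $L(N)$-formula. By (8) with $j=1$, the element $\varepsilon_1$ realizes $u^h$ over $N$ and $X_i^0,X_i^1,P,\varepsilon_2,\dots,\varepsilon_{i-1}$. So $\chi(X_i^s,P,\varepsilon_1,\dots,\varepsilon_{i-1})$ is equivalent to an $L(N)$-condition on $(X_i^s,P,\varepsilon_2,\dots,\varepsilon_{i-1})$, provided by the definition of $u^h$ and the same for $s=0,1$. Continue with $\varepsilon_2,\dots,\varepsilon_{i-1}$, using (8) for $j=2,\dots,i-1$. In the end, $\chi(X_i^s,P,\varepsilon_{<i})$ is equivalent to an $L(N)$-condition on $(X_i^s,P)$ that does not depend on $s$. By the first point its truth value does not depend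 on $s$ either.

*Third, add the remaining $e$'s.* Let $\bar e=(e_{i-1}^{0,1},\dots,e_1^{0,1})$. By (F1), $\bar e$ is f.s. in $N$ over $Nc\bar\varepsilon e_{\ge i}^{0,1}$, hence over $NX_i^0X_i^1P\varepsilon_{<i}$. By (F3) with $A^s=(X_i^s,P,\varepsilon_{<i})$,
$$(X_i^0,P,\varepsilon_{<i},\bar e)\equiv_N(X_i^1,P,\varepsilon_{<i},\bar e).$$
All $X_j^{s_j}$ with $j>i$ are computed from $P$, and those with $j<i$ from $\varepsilon_{<i}$ and $\bar e$. This proves the claim.

**Step 2c: shattering.** For $s\in\{0,1\}^n$ let $\Psi_s(\bar x)=\exists y\,\bigl(\bigwedge_{s_i=0}\varphi(x_i,y)\wedge\bigwedge_{s_i=1}\neg\varphi(x_i,y)\bigr)$. By Step 2a, $\Psi_s(X_1^{s_1},\dots,X_n^{s_n})$ holds with $y=c$. By Step 2b, $\Psi_s(X_1^0,\dots,X_n^0)$ holds for every $s$. So $\varphi$ shatters an $n$-element set for every $n$, contradicting NIP. Hence $r=w$, which proves Proposition 6.1. $\square$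

## 7. The isomorphism $c$ is a homeomorphism

**Proposition 7.1.** $c(\mathrm{cl}_\tau A)=\mathrm{cl}_\tau c(A)$ for all $A\subseteq K_N$.

*Proof.* We use Lemma 2.1 in $\mathcal J^2$ and in $\mathcal I^2$. Recall that $(f\times f)(x,xa)=(f(x),f(x)c(a))$ for $x\in\mathcal J$, $a\in K_N$. So $f\times f$ maps $\Gamma_a$ into $\Gamma_{c(a)}$, and onto it because $f(\mathcal J)=\mathcal I$.

**Step 1: $\subseteq$.** By continuity, $(f\times f)(T_A)\subseteq T_{c(A)}$. If $l\in\mathrm{cl}_\tau A$, then $(w,l)\in T_A$. Since $l=wl$, its image is $(f(w),f(w)c(l))\in T_{c(A)}\cap\Gamma_{c(l)}$. So $c(l)\in\mathrm{cl}_\tau c(A)$.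

**Step 2: $\supseteq$.** Let $k\in\mathrm{cl}_\tau c(A)$. The set $(f\times f)(T_A)$ is compact, hence closed, and contains $\Gamma_{c(a)}$ for all $a\in A$. So it contains $T_{c(A)}\supseteq\Gamma_k$. Hence
$$\mathcal P=T_A\cap\{(x,x')\in\mathcal J^2:f(x')=f(x)k\}$$
is nonempty. It is closed and $G(M)$-invariant. Take $(x,x')\in\mathcal P$ from Lemma 5.1 and let $l_1=wx$, $l_2=wx'$, both in $K_N$. Taking $q=w$ in the lemma gives $f(l_2)=f(l_1)k$, so $c(l_1^{-1}l_2)=k$, exactly as in Step 4 of Proposition 5.2. Moreover $T_A$ is $S_N$-invariant, so $(l_1,l_2)=w(x,x')\in T_A$. Since $l_1(l_1^{-1}l_2)=wl_2=l_2$, this point lies in $\Gamma_{l_1^{-1}l_2}$. By Lemma 2.1, $l_1^{-1}l_2\in\mathrm{cl}_\tau A$, and $k=c(l_1^{-1}l_2)$. $\square$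

By Propositions 5.2, 6.1 and 7.1, $c:K_N\to K_M$ is a group isomorphism and a homeomorphism. This proves Theorem 3.3, and with it Theorem A.

## 8. The $\tau$-topology is Hausdorff

We prove Theorem B. By Lemma 3.1 with $N^*=M^{ext}$ and Corollary 3.2, we may assume that all types over $M$ are definable. We use the notation of Section 4 and write $K=K_M$.

**Step 1: a supply of $\tau$-open sets.** For open $O\subseteq\mathcal I$ and $M$-definable $D$ let
$$V(O,D)=\{k\in K:\text{there is }x\in O\text{ with }D\in xk\}.$$
We claim it is $\tau$-open. Let $B=K\setminus V(O,D)$, $k\in\mathrm{cl}_\tau B$ and $x\in O$. By Lemma 2.1, $(x,xk)\in T_B$, so there are nets $x_i\to x$ in $\mathcal I$ and $b_i\in B$ with $x_ib_i\to xk$. Eventually $x_i\in O$, and then $D\notin x_ib_i$ because $b_i\in B$. Hence $D\notin xk$. As $x\in O$ was arbitrary, $k\in B$. So $B$ is $\tau$-closed.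

**Step 2: failure of separation gives a tree.** Suppose $K$ is not Hausdorff. Translations are homeomorphisms, so there is $h\neq u$ in $K$ such that every $\tau$-open $V\ni u$ meets every $\tau$-open $V'\ni h$. Choose an $M$-definable $D$ with $D\in u$, $D\notin h$. The set $W=\{x\in\mathcal I:D\in x,\ D\notin xh\}$ is open and contains $u$, since $uh=h$.

We build $k_1,k_2,\dots\in K$ such that for all $n$ and $s\in\{0,1\}^n$ the open set
$$O_s=W\cap\bigcap_{i\le n}\{x\in\mathcal I:D\in xk_i\iff s_i=1\}$$
is nonempty. For $n=0$ this is $W\ne\emptyset$. Given $k_1,\dots,k_n$, put $V=\bigcap_sV(O_s,D)$ and $V'=\bigcap_sV(O_s,G\setminus D)$, with $s$ ranging over $\{0,1\}^n$. These are $\tau$-open. For each $s$ pick $x\in O_s\subseteq W$. Then $D\in x=xu$, which shows $u\in V(O_s,D)$, and $D\notin xh$, which shows $h\in V(O_s,G\setminus D)$. So $u\in V$, $h\in V'$, and we may choose $k_{n+1}\in V\cap V'$. For each $s$ there is then $x\in O_s$ with $D\in xk_{n+1}$ and $x\in O_s$ with $D\notin xk_{n+1}$, so both extensions of $s$ have nonempty sets.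

**Step 3: the tree gives the independence property.** For $x\in\mathcal I$, $D\in xk_i\iff d_{k_i}D\in x$ by Lemma 4.1(iii). So for each $s\in\{0,1\}^n$ the $M$-definable set
$$\bigcap_{s_i=1}d_{k_i}D\cap\bigcap_{s_i=0}(G\setminus d_{k_i}D)$$
belongs to every $x\in O_s$, hence is nonempty and has a point $a_s\in G(M)$. Let $e_i\models k_i$. Then $a_s\in d_{k_i}D$ iff $a_s^{-1}D\in k_i$ iff $a_se_i\in D$. So $a_se_i\in D\iff s_i=1$, for all $n$, $s$ and $i$. The formula $xy\in D$ has the independence property, a contradiction. Hence $K$ is Hausdorff.

**Step 4: topological group.** $K$ is now a compact Hausdorff semitopological group. By a theorem of Ellis (Duke Math. J. 1957), a locally compact Hausdorff semitopological group is a topological group. By Theorem A it depends only on $T$ and $G$. This proves Theorem B. $\square$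

## 9. A symplectic space over $\mathbb F_2$, without NIP

We prove Proposition C. Let $V_0$ be a countably infinite-dimensional $\mathbb F_2$-vector space with a nondegenerate alternating bilinear form $\beta:V_0\times V_0\to\mathbb F_2$; for instance, take a basis $e_i,f_i$ ($i\in\mathbb N$) with $\beta(e_i,f_i)=\beta(f_i,e_i)=1$ and all other values on basis pairs $0$. Let $T=\mathrm{Th}(V_0,+,\beta)$ and let $G=V$ be the whole space.

**Step 1: every prescription is realized.** Let $N\models T$ and let $v_1,\dots,v_n\in V(N)$ be linearly independent. The map $x\mapsto(\beta(x,v_i))_i$ from $V(N)$ to $\mathbb F_2^n$ is onto. Otherwise a nonzero functional vanishes on its image, so $\beta(x,\sum\lambda_iv_i)=0$ for all $x$ with some $\lambda_i\neq0$, contradicting nondegeneracy. In particular $\beta(x,y)$ has the independence property, so $T$ is not NIP.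

**Step 2: a large quotient of the Ellis group.** Define $\pi:S_N\to\mathrm{Hom}(V(N),\mathbb F_2)$ by letting $\pi(p)(v)$ be the value of $\beta(x,v)$ in $p$. Since $\beta(a+b,v)=\beta(a,v)+\beta(b,v)$, $\pi$ is a semigroup homomorphism. It is onto: given a functional $\lambda$, the clopen conditions $\beta(x,v)=\lambda(v)$, $v\in V(N)$, are finitely satisfiable by Step 1 (pass to a basis of the span of the finitely many $v$'s), so by compactness some $p\in S_N$ satisfies them all. Let $\mathcal I$ be a minimal left ideal and $u\in\mathcal I$ idempotent. From $\pi(u)+\pi(u)=\pi(u)$ we get $\pi(u)=0$. For any $p\in S_N$ we have $upu\in u\mathcal I$ and $\pi(upu)=\pi(p)$. So $\pi$ maps the Ellis group $u\mathcal I$ onto $\mathrm{Hom}(V(N),\mathbb F_2)$. As $N$ is infinite, $\dim V(N)=|N|$, and this group has size $2^{|N|}$.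

**Step 3: compare cardinalities.** Let $M\models T$ be countable. An algebra of subsets of $G(M)$ has at most $2^{\aleph_0}$ members, hence at most $2^{2^{\aleph_0}}$ ultrafilters, so $|S_M|\le2^{2^{\aleph_0}}$. Take $N\succcurlyeq M$ with $|N|\ge2^{2^{\aleph_0}}$. By Step 2 the Ellis group of $G(N)$ has at least $2^{|N|}>2^{2^{\aleph_0}}$ elements, while that of $G(M)$ has at most $2^{2^{\aleph_0}}$. So they are not isomorphic, even as abstract groups. $\square$
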